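# Cubic hypersurfaces and 4-secant lines of a smooth threefold in $\mathbb P^5$

Everything is over $\mathbb C$. For a vector bundle $G$, $\mathbb P(G)$ parametrizes rank-one quotients of $G$.

## 1. Dividing by a quartic, and dividing by a cubic

Let $X=\{F_4=0\}\cap\{F_n=0\}\subset\mathbb P^5$ be a smooth complete intersection of a quartic and a hypersurface of degree $n\ge4$. Choose a point $p$ with $F_4(p)\neq0$. We look for lines through $p$ that meet $X$ in four points, counted with multiplicity.

Take coordinates $y_0,\dots,y_4,w$ with $p=(0:\dots:0:1)$. After scaling,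
$$F_4=w^4+a_1(y)w^3+a_2(y)w^2+a_3(y)w+a_4(y),$$
with $a_i$ a form of degree $i$. Since $F_4$ is monic in $w$, we can divide $F_n$ by it:
$$F_n=Q\,F_4+r_{n-3}(y)w^3+r_{n-2}(y)w^2+r_{n-1}(y)w+r_n(y),$$
where $r_j$ is a form of degree $j$ in $y$. The lines through $p$ correspond to points $y\in\mathbb P^4$: the line $L_y$ consists of the points $(sy:w)$. On $L_y$ the form $F_4$ has degree $4$ and is nonzero at $p$ (where $s=0$). So $L_y\cap X$ has length at least $4$ exactly when $F_4|_{L_y}$ divides $F_n|_{L_y}$, that is, when it divides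
$$s^{n-3}\left(r_{n-3}(y)w^3+r_{n-2}(y)sw^2+r_{n-1}(y)s^2w+r_n(y)s^3\right).$$
As $F_4|_{L_y}$ is prime to $s$ and has degree $4$, it divides this only if the cubic in the bracket is zero. Hence the lines we want are the solutions of
$$r_{n-3}(y)=r_{n-2}(y)=r_{n-1}(y)=r_n(y)=0\quad\text{in }\mathbb P^4 .$$
These are four equations of positive degree in a four-dimensional projective space, so there is always a solution. (If there are finitely many, there are $(n-3)(n-2)(n-1)n$ of them with multiplicity; for two quartics this is $24$.) So every point off the quartic lies on a line meeting $X$ four times.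

Now replace the quartic by a cubic: $X=\{C=0\}\cap\{F_n=0\}$ and $C(p)\ne0$. Every line $L$ through $p$ satisfies $L\cap X\subset L\cap\{C=0\}$, which has length $3$. No line through $p$ meets $X$ four times.

So in these examples a cubic through $X$ is what prevents lines from meeting $X$ four times, and the complete intersections on no cubic have such lines through a general point. Is this a feature of complete intersections, or is it true for every smooth threefold in $\mathbb P^5$? In the converse direction, suppose that no line through $p$ meets $X$ four times. Must there be a cubic, monic in $w$, that vanishes on $X$?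

## 2. 4-secant lines, and the two theorems

Throughout, $X\subset\mathbb P^5$ is a smooth irreducible projective threefold, $d=\deg X$, $H$ is the hyperplane class and $K=K_X$.

**Definition.** A line $L\subset\mathbb P^5$ is *4-secant* to $X$ if $L\subset X$ or $\operatorname{length}(L\cap X)\ge4$. The set of these lines is $\Sigma_4(X)\subset\mathbb G(1,5)$, and $S_4(X)\subset\mathbb P^5$ is their union. We say that $X$ has *no apparent quadruple points* if $S_4(X)\ne\mathbb P^5$.

The set $\Sigma_4(X)$ is closed: it is the image of the projective scheme of pairs $(L,\xi)$ with $\xi\subset L\cap X$ of length $4$. So $S_4(X)$ is closed too. The condition $S_4(X)\neq\mathbb P^5$ says that a general point lies on no 4-secant line, so the projection of $X$ from a general point to $\mathbb P^4$ has no quadruple points. In Section 1, the $(4,n)$ complete intersections have $S_4(X)=\mathbb P^5$, since $S_4(X)$ is closed and contains the complement of a quartic.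

José Carlos Sierra, in "Smooth $n$-dimensional subvarieties of $\mathbb P^{2n-1}$ containing a family of very degenerate divisors", arXiv:math/0701138 (2007), raises the question whether a threefold with no apparent quadruple points can satisfy $H^0(\mathcal I_X(3))=0$. The answer is no.

**Theorem A.** For a smooth irreducible threefold $X\subset\mathbb P^5$,
$$S_4(X)\ne\mathbb P^5\iff H^0(\mathcal I_X(3))\neq0 .$$
In particular, no $X$ has $S_4(X)\neq\mathbb P^5$ and $H^0(\mathcal I_X(3))=0$.

**Theorem B.** Assume $H^0(\mathcal I_X(2))=0$ and let $p\in\mathbb P^5\setminus X$. Then no 4-secant line of $X$ passes through $p$ if and only if some cubic hypersurface contains $X$ and does not contain $p$. Equivalently, the base locus of $|\mathcal I_X(3)|$ is, as a set, exactly $X\cup S_4(X)$. (If $H^0(\mathcal I_X(3))=0$, this says that every point of $\mathbb P^5\setminus X$ lies on a 4-secant line.)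

**The easy directions.** A cubic form that vanishes on $X$ restricts to a 4-secant line $L\not\subset X$ as a binary cubic vanishing on a scheme of length $4$, so it is zero on $L$; if $L\subset X$ this is trivial. So every 4-secant line lies in every cubic containing $X$. This gives "$\Leftarrow$" in both theorems.

**Theorem B implies Theorem A.** Suppose $S_4(X)\neq\mathbb P^5$ and $H^0(\mathcal I_X(3))=0$. Then $H^0(\mathcal I_X(2))=0$, since a quadric times a linear form is a cubic. As $X$ and $S_4(X)$ are proper closed subsets, there is a point $p\notin X\cup S_4(X)$. Theorem B gives a cubic containing $X$, a contradiction.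

**Remark.** "Cubic" cannot be replaced by "quadric" in Theorem A. A smooth complete intersection $X$ of two cubics lies on no quadric, and its 4-secant lines lie on both cubics, so $S_4(X)\subset X$.

From now on we assume
$$H^0(\mathcal I_X(2))=0\qquad\text{and}\qquad p\notin X\cup S_4(X),$$
and we must find a cubic through $X$ that misses $p$. Note that $X$ is nondegenerate: a hyperplane taken twice is a quadric.

We use the following facts.

- Barth (Amer. J. Math. 1970): $H^1(X,\mathbb C)=0$, so $H^1(\mathcal O_X)=0$.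
- Zak (Math. USSR Sb. 1983): a smooth nondegenerate $X^n\subset\mathbb P^N$ with $n>\frac23(N-1)$ is linearly normal. Here $3>\frac83$, so $H^0(\mathcal O_X(1))$ consists of the linear forms of $\mathbb P^5$.
- Kodaira vanishing: $H^i(\mathcal O_X(-1))=0$ for $i<3$.
- Castelnuovo–Mumford: a coherent sheaf $\mathcal G$ on $\mathbb P^m$ with $H^i(\mathcal G(-i))=0$ for all $i\ge1$ (a *0-regular* sheaf) is globally generated, and $H^i(\mathcal G(t))=0$ for $i\geq1$, $t\ge-i$.
- Bertini: a general section of a globally generated bundle of rank $r$ on a smooth variety vanishes nowhere, or on a smooth subvariety of pure codimension $r$ and class $c_r$.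
- Schur polynomials in the Chern classes of a globally generated bundle are nonnegative. We need only $c_1,c_2,c_3\ge0$ and $c_1c_2-c_3\ge0$.
- Artin vanishing: a constructible sheaf on an affine variety of dimension $m$ has no cohomology in degrees $>m$.
- Khovanskii–Teissier inequalities: for nef $A,H$ on a threefold, $(H^2A)^2\ge H^3\cdot HA^2$, $(HA^2)^2\ge H^2A\cdot A^3$ and $(H^2A)^3\ge(H^3)^2A^3$.

## 3. The bundle $E$ of relations among $1,w,w^2$

Let $f:X\to\mathbb P^4$ be the projection from $p$, and let $w$ be a linear form with $w(p)=1$.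

**Step 1: the resolution.** This step turns "no 4-secant through $p$" into algebra. For $y\in\mathbb P^4$ the scheme $f^{-1}(y)$ is $X\cap L_y$, with $L_y\ni p$ the corresponding line. It lies in $L_y\setminus p\cong\mathbb A^1$, an affine line with coordinate $w$, and has length at most $3$. So $f$ is finite, and the functions on $f^{-1}(y)$ are spanned by $1,w,w^2$. These functions form the fibre $f_*\mathcal O_X\otimes k(y)$. By Nakayama, the map $(1,w,w^2)$ from
$$F:=\mathcal O\oplus\mathcal O(-1)\oplus\mathcal O(-2)$$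
to $f_*\mathcal O_X$ is surjective. Let $E$ be its kernel:
$$0\to E\to F\xrightarrow{(1,w,w^2)}f_*\mathcal O_X\to0 .\tag{1}$$
The sheaf $f_*\mathcal O_X$ is Cohen–Macaulay of codimension $1$ on $\mathbb P^4$, so it has local projective dimension $1$ and $E$ is a vector bundle of rank $3$. Since $c_1(f_*\mathcal O_X)=\deg f\cdot\deg f(X)=d$, we have $c_1(E)=-3-d$. Put
$$G:=E^*(-3),\qquad c_i(G)=e_ih^i,\qquad e_1=a:=d-6,\tag{2}$$
where $h$ is the hyperplane class of $\mathbb P^4$. Thus $G^*=E(3)$.

**Step 2: what the cohomology of $E$ means.** First, an element of $H^0(F(2))$ is a quadratic form $g_2+g_1w+g_0w^2$ with $g_i$ forms of degree $i$ in $y$, and it lies in $H^0(E(2))$ when it vanishes on $X$. So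
$$H^0(E(2))\subset H^0(\mathcal I_X(2))=0 .\tag{3}$$
Second, consider $w^3\in H^0(\mathcal O_X(3))$. On each fibre $w^3$ is a combination of $1,w,w^2$; we want coefficients that are forms on all of $\mathbb P^4$. The obstruction lies in $H^1(E(3))=H^1(G^*)$:
$$H^1(G^*)=0\ \Longrightarrow\ \text{some cubic contains }X\text{ and misses }p. \tag{4}$$
Indeed, $w^3$ then lifts to $H^0(F(3))$, so a cubic $w^3-g_1w^2-g_2w-g_3$, with $g_i$ forms on $\mathbb P^4$, vanishes on $X$; its value at $p$ is $1$. So the goal is $H^1(G^*)=0$.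

**Step 3: a link between $G$ and $K$.** Dualize (1). Finite duality gives $\mathcal Ext^1(f_*\mathcal O_X,\omega_{\mathbb P^4})=f_*\omega_X$, so
$$0\to F^*\to E^*\to f_*\omega_X(5)\to0 .$$
Twisting by $-3$ gives a surjection $G\to f_*\omega_X(2)$. Since $f$ is finite, $f^*f_*\mathcal M\to\mathcal M$ is surjective for every coherent $\mathcal M$, and we get a surjection
$$f^*G\to\omega_X(2H).\tag{5}$$

**Example.** Let $X=\{C=0\}\cap\{F_n=0\}$ with $C$ a cubic, $n\ge3$ and $C(p)\ne0$. As $C$ is monic in $w$ after scaling, the structure sheaf of $\{C=0\}$ pushes forward to $F$, and $f_*\mathcal O_X$ is the cokernel of multiplication by $F_n$ from $F(-n)$ to $F$. So $E=F(-n)$ and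
$$G=\mathcal O(n-3)\oplus\mathcal O(n-2)\oplus\mathcal O(n-1).$$
Here $c_1(G)=3n-6=d-6$, as in (2), and $H^1(G^*)=0$. For $n=3$ we get $G=\mathcal O\oplus\mathcal O(1)\oplus\mathcal O(2)$.

## 4. Global generation of $G$, and two ways to fall short

**Step 4: $G$ is $0$-regular.** This step gives positivity. By Serre duality on $\mathbb P^4$, $H^i(G(-i))$ is dual to $H^{4-i}(E(i-2))$. We use (1) for each $i$.

- For $i=1$: $H^3(E(-1))$ sits between $H^2(\mathcal O_X(-1))=0$ (Kodaira) and $H^3(F(-1))=0$.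
- For $i=2$: $H^2(E)$ sits between $H^1(\mathcal O_X)=0$ (Barth) and $H^2(F)=0$.
- For $i=3$: as $H^1(F(1))=0$, $H^1(E(1))$ is the cokernel of $H^0(F(1))\to H^0(\mathcal O_X(1))$. The left side consists of all linear forms of $\mathbb P^5$, so the cokernel is $0$ by Zak.
- For $i=4$: $H^0(E(2))=0$ by (3).

So $G$ is globally generated. By (5), $A:=K+2H$ is globally generated, hence nef.

A first hope is that regularity finishes the proof. By Serre duality, $H^1(G^*)$ is dual to $H^3(\mathbb P^4,\omega_{\mathbb P^4}\otimes G)=H^3(G(-5))$. Regularity gives $H^3(G(t))=0$ only for $t\geq-3$. It stops two twists early.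

A second hope is Le Potier's theorem: if $G$ is *ample* of rank $r$ on a smooth projective $Y$, then $H^i(Y,\omega_Y\otimes G)=0$ for $i\ge r$. With $r=3$ and $i=3$ this is what we need, so we would be done if $G$ were ample. But in the last example with $n=3$ the bundle $G=\mathcal O\oplus\mathcal O(1)\oplus\mathcal O(2)$ is not ample. To see what is missing, pass to the projective bundle, where Le Potier's theorem becomes the Akizuki–Nakano theorem.

**Step 5: $H^1(G^*)$ as a Hodge-type group on $\mathbb P(G)$.** Let $\rho:V=\mathbb P(G)\to\mathbb P^4$, so $\dim V=6$, and let $\zeta=\mathcal O_{\mathbb P(G)}(1)$. We claim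
$$H^3(V,\Omega^4_V\otimes\zeta)\cong H^3(\mathbb P^4,\omega_{\mathbb P^4}\otimes G)\cong H^1(\mathbb P^4,G^*)^* .\tag{6}$$
The sequence $0\to\rho^*\Omega_{\mathbb P^4}\to\Omega_V\to\Omega_{V/\mathbb P^4}\to0$ filters $\Omega^4_V$ with quotients $\rho^*\Omega^{4-j}_{\mathbb P^4}\otimes\Omega^j_{V/\mathbb P^4}$ for $j=0,1,2$; the piece $j=0$ is the subsheaf $\rho^*\omega_{\mathbb P^4}$. On a fibre $\mathbb P^2$ of $\rho$, the twisted sheaf $\Omega^j_{V/\mathbb P^4}\otimes\zeta$ restricts to $\Omega^j_{\mathbb P^2}(1)$. For $j=2$ this is $\mathcal O(-2)$, with no cohomology. For $j=1$ the Euler sequence $0\to\Omega^1(1)\to\mathcal O^3\to\mathcal O(1)\to0$, an isomorphism on $H^0$ at the right, shows that there is no cohomology. So the pieces $j=1,2$ have $R\rho_*=0$ and contribute nothing. The piece $j=0$ gives $H^3(V,\rho^*\omega_{\mathbb P^4}\otimes\zeta)=H^3(\mathbb P^4,\omega_{\mathbb P^4}\otimes G)$, because $R\rho_*\zeta=\rho_*\zeta=G$. The last isomorphism in (6) is Serre duality.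

If $\zeta$ is ample, Akizuki–Nakano kills the left side of (6), since $4+3>6$. But we know only that $\zeta$ is globally generated, and the theorem fails for line bundles that are nef and big, as the following example shows.

**Example.** Let $V'$ be the blow-up of $\mathbb P^3$ at a point, $L$ the pullback of $\mathcal O(1)$, and $D\cong\mathbb P^2$ the preimage of a general plane. We claim $H^1(V',\Omega^1_{V'}\otimes L^{-1})\ne0$, although $1+1<3$. The sequence $0\to\Omega^1_{V'}(\log D)(-D)\to\Omega^1_{V'}\to\Omega^1_D\to0$ and $H^0(\Omega^1_D)=0$ identify $H^1(\Omega^1_{V'}(\log D)(-D))$ with the kernel of $H^1(\Omega^1_{V'})=\mathbb C^2\to H^1(\Omega^1_D)=\mathbb C$. That kernel is nonzero: it contains the class of the exceptional divisor. From $0\to\Omega^1_{V'}(-D)\to\Omega^1_{V'}(\log D)(-D)\to\mathcal O_D(-1)\to0$ and $H^0(\mathcal O_D(-1))=H^1(\mathcal O_D(-1))=0$ we see that $H^1(\Omega^1_{V'}\otimes L^{-1})$ is the same kernel, so it is nonzero.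

The blow-down contracts a surface to a point, and its class causes the nonvanishing. So we must measure how much the morphism given by $|\zeta|$ contracts. First we remove trivial pieces of $G$, such as the summand $\mathcal O$ in $\mathcal O\oplus\mathcal O(1)\oplus\mathcal O(2)$.

## 5. Trivial pieces of $G$

**Lemma 1.** If $R$ is a globally generated rank 2 bundle on $\mathbb P^4$, then $H^1(R^*)=0$.

*Proof.* Let $r=c_1(R)\ge0$ and take a general section. If it vanishes nowhere, then $0\to\mathcal O\to R\to\mathcal O(r)\to0$ splits, because $H^1(\mathcal O(-r))=0$. So $R^*=\mathcal O\oplus\mathcal O(-r)$ and the claim holds. Otherwise it vanishes on a smooth surface $Y$. Any two surfaces in $\mathbb P^4$ meet, while distinct components of a smooth $Y$ are disjoint; so $Y$ is connected, $H^0(\mathcal O_Y)=\mathbb C$ and $H^1(\mathcal I_Y)=0$. The Koszul sequence $0\to\mathcal O(-r)\to R^*\to\mathcal I_Y\to0$ gives $H^1(R^*)=0$. $\square$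

From here to the end, we assume for contradiction that
$$H^1(G^*)\neq0 .$$

**Step 6: $H^0(G^*)=0$.** This rules out trivial quotients of $G$. Suppose there is a nonzero map $G\to\mathcal O$. As $G$ is globally generated, some global section of $G$ has nonzero image, a nonzero constant. That section splits the map, so $G=\mathcal O\oplus R$ with $R$ globally generated of rank $2$. Then $H^1(G^*)=H^1(\mathcal O)\oplus H^1(R^*)=0$ by Lemma 1, a contradiction.

**Step 7: $e_1,e_2,e_3>0$.** This makes the numerical arguments below possible. If $e_3=0$, a general section of $G$ vanishes nowhere (otherwise its zero locus would have degree $e_3>0$). So $0\to\mathcal O\to G\to R\to0$ with $R$ globally generated of rank $2$. Dualizing, $0\to R^*\to G^*\to\mathcal O\to0$, and $H^0(G^*)=0$ makes $H^0(\mathcal O)\to H^1(R^*)$ injective. But $H^1(R^*)=0$ by Lemma 1, a contradiction. So $e_3>0$. Since $e_1e_2\ge e_3>0$ and $e_1,e_2\geq0$, also $a=e_1\ge1$ and $e_2>0$.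

## 6. Nakano vanishing for semismall morphisms

**Definition.** Let $V$ be smooth projective of pure dimension $n$ and $\varphi:V\to\mathbb P^N$ a morphism. Put $B_k=\{b:\dim\varphi^{-1}(b)\ge k\}$, a closed set. The morphism $\varphi$ is *semismall* if $2k+\dim B_k\le n$ whenever $B_k\ne\emptyset$.

For example, the blow-down of a surface at a point is semismall: $B_1$ is a point and $2+0\le2$. The blow-down of a threefold at a point is not: $B_2$ is a point and $4+0>3$. A semismall $\varphi$ is generically finite on each component $W$ of $V$: if the general fibre of $\varphi|_W$ had dimension $k\ge1$, then $B_k\supset\varphi(W)$ would have dimension at least $n-k>n-2k$.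

**Lemma 2.** If $\varphi$ is semismall and $L=\varphi^*\mathcal O(1)$, then $H^q(V,\Omega^p_V\otimes L^{-1})=0$ for $p+q<n$.

*Proof.* Induction on $n$; the case $n=0$ is vacuous. Let $n\ge1$ and $D=\varphi^{-1}(\mathcal H)$ for a general hyperplane $\mathcal H$. It is smooth by Bertini, of pure dimension $n-1$. The fibre of $\varphi|_D$ over $b\in\mathcal H$ is the whole fibre $\varphi^{-1}(b)$, so $B_k(D)=B_k\cap\mathcal H$, which is empty or of dimension at most $\dim B_k-1$. So $\varphi|_D$ is semismall.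

First we prove a Lefschetz theorem. Put $U=V\setminus D$. By proper base change, the stalk of $R^t\varphi_*\mathbb C$ at $b$ is $H^t(\varphi^{-1}(b),\mathbb C)$, which is $0$ unless $t\le2\dim\varphi^{-1}(b)$. So on the affine variety $\varphi(V)\setminus\mathcal H$ this constructible sheaf is supported on $B_{\lceil t/2\rceil}\setminus\mathcal H$, which is affine of dimension at most $n-2\lceil t/2\rceil\le n-t$. By Artin vanishing its cohomology vanishes in degrees $>n-t$, and the Leray spectral sequence gives $H^i(U,\mathbb C)=0$ for $i>n$. Poincaré duality gives $H^i_c(U)=0$ for $i<n$. From the exact sequence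
$$H^i_c(U)\to H^i(V)\to H^i(D)\to H^{i+1}_c(U)$$
the restriction $H^i(V)\to H^i(D)$ is bijective for $i<n-1$ and injective for $i=n-1$. Restriction respects Hodge decompositions, so the same holds for $H^q(\Omega^p_V)\to H^q(\Omega^p_D)$ with $p+q=i$.

Next, let $p+q<n$. The sequence
$$0\to\Omega^p_V(\log D)(-D)\to\Omega^p_V\to\Omega^p_D\to0$$
gives $H^q(\Omega^p_V(\log D)(-D))=0$: restriction is surjective from $H^{q-1}(\Omega^p_V)$ onto $H^{q-1}(\Omega^p_D)$, as $p+q-1<n-1$, and injective on $H^q(\Omega^p_V)$, as $p+q\le n-1$.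

Finally, use
$$0\to\Omega^p_V(-D)\to\Omega^p_V(\log D)(-D)\to\Omega^{p-1}_D\otimes L^{-1}|_D\to0 .$$
By induction $H^{q-1}(D,\Omega^{p-1}_D\otimes L^{-1})=0$, because $(p-1)+(q-1)<n-1$ (it is trivially $0$ if $p=0$ or $q=0$). So $H^q(\Omega^p_V(-D))$ injects into a zero group. $\square$

## 7. A dichotomy for $\mathbb P(G)$

We return to $V=\mathbb P(G)$ of dimension $6$. Since $G$ is globally generated, so is $\zeta$. Let $\varphi:V\to\mathbb P^N$ be the morphism given by $|\zeta|$.

**Step 8: $\varphi$ is not semismall.** By (6) and our assumption, $H^3(V,\Omega^4_V\otimes\zeta)\ne0$. By Serre duality on $V$ it is dual to $H^3(V,\Omega^2_V\otimes\zeta^{-1})$. As $2+3<6$, Lemma 2 shows that $\varphi$ is not semismall.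

**Step 9: fibres of $\varphi$ have dimension at most $2$.** This limits how semismallness can fail. For each $y$ the map $H^0(G)\to G_y$ is surjective, so $\varphi$ embeds each fibre of $\rho$, and $\rho$ is injective on fibres of $\varphi$. Let $\Phi$ be an irreducible subvariety of a fibre of $\varphi$, $\dim\Phi=m$. On $\Phi$ the bundle $\rho^*G$ has the quotient $\zeta|_\Phi$, which is trivial, so $c_3(\rho^*G|_\Phi)=0$. If $m\ge3$, then
$$0=c_3(\rho^*G)\,h^{m-3}\cdot\Phi=e_3\,(h^m\cdot\Phi)>0,$$
because $h$ is ample on $\Phi$ ($\rho|_\Phi$ is finite). This is a contradiction.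

**Step 10: intersection numbers on $V$.** From $\zeta^3-c_1\zeta^2+c_2\zeta-c_3=0$ and $\rho_*\zeta^2=1$ we get $\zeta^4h^2=s_2$, $\zeta^5h=s_3$ and $\zeta^6=s_4$ with
$$s_2=a^2-e_2,\quad s_3=as_2-e_2a+e_3=a^3-2ae_2+e_3,$$
$$s_4=as_3-e_2s_2+e_3a=a^4-3a^2e_2+e_2^2+2ae_3 .\tag{7}$$
All are $\ge0$, as $\zeta$ and $h$ are nef.

**Step 11: if $s_4>0$, a divisor is contracted.** Suppose $s_4>0$. Then $\varphi$ is generically finite, so $\varphi^{-1}(B_1)\neq V$ has dimension at most $5$, and $\dim B_1\le4$: the semismall inequality holds for $k=1$. It holds for $k=0$, and by Step 9 $B_k=\emptyset$ for $k\geq3$. So it fails for $k=2$, that is, $\dim B_2\ge3$. Over $B_2$ the fibres have dimension at least $2$ and $\varphi^{-1}(B_2)\ne V$, so $\dim\varphi^{-1}(B_2)=5$ and $\dim B_2=3$. Hence $\varphi^{-1}(B_2)$ contains a prime divisor $Z$ with $\dim\varphi(Z)\le3$.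

Write $Z\equiv m\zeta+nh$ with $(m,n)\neq(0,0)$. Four general hyperplanes miss $\varphi(Z)$, so $\zeta^4\cdot Z=0$ as a class, whence $\zeta^5Z=0$ and $\zeta^4hZ=0$:
$$ms_4+ns_3=0,\qquad ms_3+ns_2=0 .$$
So $s_2s_4=s_3^2$. Expanding with (7),
$$s_3^2=a^6-4a^4e_2+4a^2e_2^2+2a^3e_3-4ae_2e_3+e_3^2,$$
$$s_2s_4=a^6-4a^4e_2+4a^2e_2^2+2a^3e_3-2ae_2e_3-e_2^3,$$
$$s_3^2-s_2s_4=e_3^2-2ae_2e_3+e_2^3 .\tag{8}$$

So one of the following holds:

- (a) $s_4=0$;
- (b) $s_4>0$ and $e_3^2-2ae_2e_3+e_2^3=0$.

It remains to show that neither is compatible with the geometry of $X$.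

## 8. The invariants of $X$ in terms of $e_1,e_2,e_3$

Let $x_1,x_2,x_3$ be the Chern roots of $G$ and $p_k=\sum x_i^k$, where each class is replaced by its coefficient of a power of $h$. Thus $p_1=a=d-6$, and since the rank is $3$,
$$p_2=e_1^2-2e_2,\quad p_3=e_1p_2-e_2p_1+3e_3,\quad p_4=e_1p_3-e_2p_2+e_3p_1 .$$

**Step 12: Euler characteristics.** The bundle $E(t)=G^*(t-3)$ has Chern roots $t-3-x_i$. So by (1) and Riemann–Roch on $\mathbb P^4$,
$$\chi(\mathcal O_X(t))=\tbinom{t+4}4+\tbinom{t+3}4+\tbinom{t+2}4-\sum_i\tbinom{t+1-x_i}4 .\tag{9}$$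
Let $S$ be a smooth hyperplane section of $X$ and $\pi$ the genus of a smooth curve section. Taking differences of (9),
$$\chi(\mathcal O_S(t))=\tbinom{t+3}3+\tbinom{t+2}3+\tbinom{t+1}3-\sum_i\tbinom{t-x_i}3,$$
and the curve section has Euler characteristic $\binom{t+2}2+\binom{t+1}2+\binom t2-\sum_i\binom{t-1-x_i}2$. Put $t=0$ and use
$$\tbinom{1-x}4=\tfrac1{24}(x^4+2x^3-x^2-2x),\quad\tbinom{-x}3=-\tfrac16(x^3+3x^2+2x),\quad\tbinom{-1-x}2=\tfrac12(x^2+3x+2).$$
This gives
$$\chi(\mathcal O_X)=1-\tfrac1{24}(p_4+2p_3-p_2-2p_1),\quad\chi(\mathcal O_S)=1+\tfrac16(p_3+3p_2+2p_1),\quad\pi=\tfrac12(p_2+3p_1)+3 .\tag{10}$$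

**Step 13: the numbers $H^{3-j}K^j$.** Put $k_1=H^2K$, $k_2=HK^2$, $k_3=K^3$. Adjunction gives $2\pi-2=k_1+2d$, so
$$k_1=2\pi-2-2d=p_2+p_1-8 .$$
From $c(T_X)c(N_X)=(1+H)^6$ we get $c_1(N_X)=6H+K$ and $c_2(N_X)=15H^2+K(6H+K)-c_2(X)$. The self-intersection formula $c_2(N_X)=dH^2$ then gives
$$c_2(X)=(15-d)H^2+6HK+K^2 .$$
On $S$ we have $K_S=(K+H)|_S$ and $c_2(S)=(c_2(X)+H(K+H))|_S$. So Noether's formula reads
$$12\chi(\mathcal O_S)=(k_2+2k_1+d)+(Hc_2(X)+k_1+d)=2d+3k_1+k_2+Hc_2(X),$$
with $Hc_2(X)=(15-d)d+6k_1+k_2$. Hence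
$$k_2=\tfrac12\left(12\chi(\mathcal O_S)-9k_1-17d+d^2\right)=p_3-\tfrac32p_2+\tfrac12p_1^2-5p_1+9 .$$
Finally $Kc_2(X)=-24\chi(\mathcal O_X)$ gives $k_3=-24\chi(\mathcal O_X)-(15-d)k_1-6k_2$.

**Step 14: the numbers $\alpha_j:=H^{3-j}A^j$.** With $A=K+2H$ we have $\alpha_1=k_1+2d$, $\alpha_2=k_2+4k_1+4d$ and
$$\alpha_3=k_3+6k_2+12k_1+8d=-24\chi(\mathcal O_X)+(d-3)k_1+8d .$$
Substituting $d=p_1+6$,
$$\begin{aligned}\alpha_1&=p_2+3p_1+4,\\ \alpha_2&=p_3+\tfrac52p_2+\tfrac12p_1^2+3p_1+1,\\ \alpha_3&=p_4+2p_3+p_1p_2+2p_2+p_1^2+p_1 .\end{aligned}\tag{11}$$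

As a check, let $X$ be a complete intersection of two cubics. Then $x=(0,1,2)$, so $(p_1,p_2,p_3,p_4)=(3,5,9,17)$. We find $\pi=10$, $\chi(\mathcal O_S)=6$, $\chi(\mathcal O_X)=0$ and $(\alpha_1,\alpha_2,\alpha_3)=(18,36,72)$. This fits $K=0$, $d=9$, $A=2H$.

**Step 15: the constraints.** By Step 4, $A$ is nef. So $\alpha_j\ge0$, and the Khovanskii–Teissier inequalities give
$$\text{(i) }\alpha_1^2\ge d\,\alpha_2,\qquad\text{(ii) }\alpha_2^2\ge\alpha_1\alpha_3,\qquad\text{(iii) }\alpha_1^3\ge d^2\alpha_3 .$$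
Also, $0\to\mathcal O_X(-1)\to\mathcal O_X\to\mathcal O_S\to0$ with $H^1(\mathcal O_X)=H^2(\mathcal O_X(-1))=0$ gives $H^1(\mathcal O_S)=0$ and an injection $H^2(\mathcal O_X)\to H^2(\mathcal O_S)$. Hence
$$\text{(iv) }\chi(\mathcal O_X)\le1+h^2(\mathcal O_X)\le1+h^2(\mathcal O_S)=\chi(\mathcal O_S).$$

## 9. The case $s_4=0$

**Step 16: parity and power sums.** This step reduces case (a) to two integers. By (7), $s_4=0$ means
$$2ae_3=3a^2e_2-a^4-e_2^2 .\tag{12}$$
If $a$ is odd, the right side is congruent to $e_2-1-e_2^2\equiv1$ modulo $2$, but the left side is even. So $a$ is even, and so is $b:=p_2=a^2-2e_2$.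

The number $s_4$ is the complete homogeneous symmetric function of degree $4$ in the $x_i$, and the elementary one $e_4$ is $0$. Comparing coefficients of $t^4$ in $\exp\left(\sum p_kt^k/k\right)$ and $\exp\left(-\sum p_kt^k/k\right)$,
$$s_4=\tfrac{p_1^4}{24}+\tfrac{p_1^2p_2}4+\tfrac{p_2^2}8+\tfrac{p_1p_3}3+\tfrac{p_4}4=0,\qquad e_4=\tfrac{p_1^4}{24}-\tfrac{p_1^2p_2}4+\tfrac{p_2^2}8+\tfrac{p_1p_3}3-\tfrac{p_4}4=0 .$$
Subtracting and adding,
$$p_4=-a^2b,\qquad p_3=-\frac{a^4+3b^2}{8a} .$$
With (11), $\alpha_3\ge0$ and $8a\,\alpha_2\ge0$ become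
$$(a^2-a-2)\,b\le a^2+a-\tfrac{a^3}4-\tfrac{3b^2}{4a},\tag{13}$$
$$a^4\le4a^3+24a^2+8a+20ab-3b^2 .\tag{14}$$

**Step 17: the even values of $a$.** We treat $a\ge6$, $a=4$ and $a=2$ in turn.

Let $a\ge6$. Then $a+1<a^2/4$, so the right side of (13) is negative, while $a^2-a-2=(a-2)(a+1)>0$. So $b<0$, and $b\le-2$ as $b$ is even. Then (14) gives $a^3<4a^2+24a+8$. For $a\ge8$ this fails, because $a^3\ge8a^2\ge4a^2+32a>4a^2+24a+8$. So $a=6$, and (14) reads $1296\le1776+120b-3b^2$, that is, $3b^2-120b\le480$. For $b=-2$ the left side is $252$; for $b=-4$ it is $528$, and it grows as $b$ decreases. So $b=-2$, $e_2=19$, and (12) gives $12e_3=2052-1296-361=395$, which has no integer solution.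

Let $a=4$. Then (13) reads $10b\le4-\frac{3b^2}{16}$, so $b\le0$. And (14) reads $416+80b-3b^2\ge0$, which holds for $b=0,-2,-4$ and fails for $b\le-6$. So $e_2\in\{8,9,10\}$. By (12), $8e_3=48e_2-256-e_2^2$ equals $64$, $95$, $124$ respectively. Only $e_2=8$, $e_3=8$ is possible. Then $p_2=0$, $p_3=-8$, $p_4=0$, and (10) gives $\chi(\mathcal O_S)=1$, $\chi(\mathcal O_X)=2$. This contradicts (iv).

Let $a=2$. The left side of (13) is $0$, so $3b^2\le32$ and $b\in\{0,\pm2\}$, $e_2\in\{1,2,3\}$. By (12), $4e_3=12e_2-16-e_2^2$ equals $-5$, $4$, $11$ respectively. Only $e_2=2$, $e_3=1$ is possible. Then $p_2=0$, $p_3=-1$, and $\chi(\mathcal O_S)=1+\frac16(-1+4)=\frac32$ is not an integer.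

So case (a) does not occur.

## 10. The case of a contracted divisor

**Step 18: two integer parameters.** This step solves the equation in (b). Put $v=e_3/e_2>0$. Dividing the equation by $e_2^2$ gives $v^2-2av+e_2=0$, a monic equation with integer coefficients, so the rational number $v$ is an integer. As $e_3\le ae_2$, we have $v\le a$. Put $u=a-v\ge0$. Then
$$a=u+v,\quad e_2=g:=v(2a-v)=v(2u+v),\quad e_3=vg,$$
$$s_2=a^2-2av+v^2=u^2,\qquad s_3=a^3-v(2a-v)^2=u(u^2-uv-v^2).$$
Since $s_4>0$, $\varphi$ is generically finite on $V$. For a general linear subspace $\Lambda\subset\mathbb P^4$, $\rho^{-1}(\Lambda)$ passes through a general point of $V$, where the fibre of $\varphi$ is finite; so $\varphi$ is generically finite on $\rho^{-1}(\Lambda)$. Taking $\dim\Lambda=2,3$ gives $s_2>0$ and $s_3>0$, so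
$$u\ge1,\quad v\ge1,\quad u^2>uv+v^2 .\tag{15}$$

Put $q:=p_2=a^2-2g$. Then $p_3=aq-ga+3vg=aq-g(a-3v)$. Next,
$$p_4=a\bigl(aq-ga+3vg\bigr)-gq+avg=a^2q-a^2g-gq+4avg.$$
Substituting $a^2=q+2g$ this is $q^2+2g(2av-g)$, and $2av-g=v^2$, so $p_4=q^2+2gv^2$. With (11) and $\frac12a^2=\frac12q+g$,
$$\begin{aligned}\alpha_1&=q+3a+4,\\ \alpha_2&=(a+3)q-g(a-3v-1)+3a+1,\\ \alpha_3&=q^2+3aq+2q+a^2+a+2g(v^2+3v-a).\end{aligned}\tag{16}$$
We split according to whether $u>3v$, and then according to the size of $a$.

**Step 19: $u\ge3v+1$ contradicts (i).** Write $u=3v+k$ with $k\ge1$. Then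
$$a=4v+k,\quad d=4v+k+6,\quad g=7v^2+2kv,\quad q=2v^2+4kv+k^2 .$$
Since $a-3v-1=v+k-1$, (16) gives
$$\alpha_1=2v^2+(4k+12)v+(k^2+3k+4),$$
$$\alpha_2=v^3+(9k+13)v^2+(6k^2+14k+12)v+(k^3+3k^2+3k+1).$$
Therefore
$$\begin{aligned}\alpha_1^2={}&4v^4+(16k+48)v^3+(20k^2+108k+160)v^2\\&+(8k^3+48k^2+104k+96)v+(k^4+6k^3+17k^2+24k+16),\\ d\,\alpha_2={}&4v^4+(37k+58)v^3+(33k^2+123k+126)v^2\\&+(10k^3+62k^2+108k+76)v+(k^4+9k^3+21k^2+19k+6),\end{aligned}$$
and
$$\alpha_1^2-d\alpha_2=-(21k+10)v^3-(13k^2+15k-34)v^2-(2k^3+14k^2+4k-20)v-(3k^3+4k^2-5k-10).$$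
For $k\ge1$ the four brackets are increasing in $k$, so they are at least their values $31$, $-6$, $0$, $-8$ at $k=1$. Hence
$$\alpha_1^2-d\alpha_2\le-31v^3+6v^2+8\le(-31+6+8)v^3<0,$$
contradicting (i).

**Step 20: $u\le3v$ and $a\ge11$ contradict (iii).** Write $\alpha=\alpha_1$, so $q=\alpha-3a-4$, and put
$$R=a^2+7a+8+2g(v^2+3v-a).$$
Since $q^2+(3a+2)q=q(q+3a+2)=(\alpha-3a-4)(\alpha-2)=\alpha^2-(3a+6)\alpha+6a+8$, (16) gives $\alpha_3=\alpha^2-(3a+6)\alpha+R$. Moreover
$$(a+6)^2-\alpha=a^2-q+9a+32=2g+9a+32 .$$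
As $d=a+6$, we obtain
$$d^2\alpha_3-\alpha_1^3=(2g+9a+32)\,\alpha^2-3(a+2)(a+6)^2\alpha+(a+6)^2R .$$
View the right side as a quadratic polynomial in a real variable $\alpha$ with $a,g,v$ fixed. Its leading coefficient is positive, so it is positive everywhere if its discriminant is negative, that is, if
$$9(a+2)^2(a+6)^2<4(2g+9a+32)R .\tag{17}$$
To check (17), note that $u\le3v$ means $v\ge a/4$. As $v(2a-v)$ increases with $v$ for $v\le a$, we have $g\ge\frac7{16}a^2$. Also $v^2+3v-a\ge\frac{a^2}{16}+\frac{3a}4-a=\frac{a(a-4)}{16}$. So, for $a\ge11$,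
$$R\ge a^2+7a+8+\tfrac{7a^3(a-4)}{128}\ge a^2+7a+8+\tfrac{7\cdot77}{128}a^2\ge5.2a^2+7a+8 .$$
Put $M=(a+2)(a+6)=a^2+8a+12$. Then $2g+9a+32\ge\frac78a^2+9a+32\ge\frac78M$. So (17) follows from $9M^2<\frac72MR$, that is, from $18M<7R$. Now
$$7R-18M\ge(36.4a^2+49a+56)-(18a^2+144a+216)=18.4a^2-95a-160,$$
which is positive for $a\ge11$, since then $18.4a-95>107$. So $d^2\alpha_3>\alpha_1^3$, contradicting (iii).

**Step 21: $u\le3v$ and $a\le10$: a finite list.** Conditions (15) and $u\le3v$, $u+v\le10$ leave few pairs. For $v=1$: $u=2,3$ ($u=1$ fails (15)). For $v=2$: $u=4,5,6$ ($u\le3$ fails $u^2>2u+4$). For $v=3$: $u=5,6,7$ ($u\le4$ fails $u^2>3u+9$, and $u\le7$ by $a\le10$). For $v=4$: $u\le6$, which fails $u^2>4u+16$. For $v\ge5$: $u\le5\le v$, which fails (15). Formulas (16) give the following values.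

| $(u,v)$ | $a$ | $g$ | $q$ | $\alpha_1$ | $\alpha_2$ | $\alpha_3$ | contradiction |
|---|---|---|---|---|---|---|---|
| $(2,1)$ | $3$ | $5$ | $-1$ | $12$ | $9$ | $12$ | (ii): $81<144$ |
| $(3,1)$ | $4$ | $7$ | $2$ | $18$ | $27$ | $52$ | (ii): $729<936$ |
| $(4,2)$ | $6$ | $20$ | $-4$ | $18$ | $3$ | $138$ | (ii): $9<2484$ |
| $(5,2)$ | $7$ | $24$ | $1$ | $26$ | $32$ | $224$ | (ii): $1024<5824$ |
| $(6,2)$ | $8$ | $28$ | $8$ | $36$ | $85$ | $456$ | (ii): $7225<16416$ |
| $(5,3)$ | $8$ | $39$ | $-14$ | $14$ | $-51$ | – | $\alpha_2<0$ |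
| $(6,3)$ | $9$ | $45$ | $-9$ | $22$ | $-35$ | – | $\alpha_2<0$ |
| $(7,3)$ | $10$ | $51$ | $-2$ | $32$ | $5$ | $866$ | (ii): $25<27712$ |

For instance, in the first row $\alpha_2=6\cdot(-1)-5\cdot(-1)+10=9$ and $\alpha_3=1-9-2+9+3+10\cdot1=12$.

So case (b) does not occur either. Both cases of the dichotomy in Section 7 are impossible, hence the assumption $H^1(G^*)\neq0$ was false. By (4) there is a cubic hypersurface that contains $X$ and does not contain $p$. This proves Theorem B, and with it Theorem A: a smooth threefold in $\mathbb P^5$ has no apparent quadruple points if and only if it lies on a cubic hypersurface. $\blacksquare$
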